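# Fractional Helly numbers of convex sets over a valued field

## The real value $1-(1-\alpha)^{1/(d+1)}$ as a guess, and what it has to survive

Take $n$ convex sets in $d$-dimensional space and suppose that a proportion $\alpha$ of all $(d+1)$-tuples of them have a common point. A fractional Helly theorem says that some point then lies in a positive proportion $\beta$ of the sets. How large can $\beta$ be taken? In $\mathbb R^d$, Kalai and Eckhoff proved that one can take $\beta=1-(1-\alpha)^{1/(d+1)}$ and that this is sharp.

We ask the same question with $\mathbb R$ replaced by a valued field $K$. The first guess is that the answer does not change: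
$$\beta=1-(1-\alpha)^{\frac1{d+1}}.$$
One should distrust it. The geometry of $K^d$ is very different, and already in dimension one there is a rival guess. To discuss either guess we need the definitions.

A valued field is a field $K$ with a Krull valuation of arbitrary rank, possibly trivial. We write it multiplicatively, $|\cdot|:K\to\Gamma\cup\{0\}$ with $\Gamma$ a totally ordered abelian group, so that $|ab|=|a||b|$, $|a+b|\le\max(|a|,|b|)$, and $|a|=0$ only for $a=0$. The valuation ring is $\mathcal O=\mathcal O_K=\{a\in K:|a|\le1\}$.

**Definition (convex set).** A subset $C\subseteq K^d$ is convex if for all $n\ge1$, all $x_1,\dots,x_n\in C$ and all $\lambda_1,\dots,\lambda_n\in\mathcal O$ with $\sum_i\lambda_i=1$ we have $\sum_i\lambda_ix_i\in C$. We write $\operatorname{Conv}_{K^d}$ for the family of convex sets. For $X\subseteq K^d$, $\operatorname{Conv}_{K^d}\cap X=\{C\cap X:C\in\operatorname{Conv}_{K^d}\}$ is the family of their traces on $X$.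

The empty set is convex. The nonempty convex sets are exactly the cosets $x_0+M$ of $\mathcal O$-submodules $M\subseteq K^d$. A coset is convex, since $\sum\lambda_i(x_0+m_i)=x_0+\sum\lambda_im_i$ when $\sum\lambda_i=1$. Conversely, let $C$ be convex with $x_0\in C$, and put $M=C-x_0$. For $x,y\in C$ and $a\in\mathcal O$, the points $ax+(1-a)x_0$ and $x+y-x_0$ lie in $C$, because their coefficients lie in $\mathcal O$ and sum to $1$. So $M$ is closed under multiplication by $\mathcal O$ and under addition.

Examples. Over $K=\mathbb Q_p$ we have $\mathcal O=\mathbb Z_p$. The smallest convex set containing $0$ and $1$ is $\mathbb Z_p$, since $\lambda_1\cdot0+\lambda_2\cdot1$ with $\lambda_1=1-\lambda_2$ allows any $\lambda_2\in\mathbb Z_p$. In the same way the points $0,e_1,e_2$ span the convex set $\mathbb Z_p^2$. All affine subspaces of $K^d$ are convex over every $K$. If the valuation is trivial, then $\mathcal O=K$ and the nonempty convex sets are exactly the affine subspaces.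

Given sets $S_1,\dots,S_n$, call an index set $I\subseteq[n]$ *intersecting* if $\bigcap_{i\in I}S_i\ne\emptyset$. The known fractional Helly theorem over valued fields says: for every $d\ge1$ and $\alpha\in(0,1]$ there is $\beta=\beta(d,\alpha)>0$ such that the following holds for all $n$ that are sufficiently large in terms of $d,\alpha$.

**Statement $\mathrm{FH}(\beta,n)$.** For every valued field $K$, every $X\subseteq K^d$ and all $S_1,\dots,S_n\in\operatorname{Conv}_{K^d}\cap X$ (repetitions allowed): if at least $\alpha\binom n{d+1}$ of the $(d+1)$-subsets of $[n]$ are intersecting, then some $J\subseteq[n]$ with $|J|\ge\beta n$ is intersecting.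

The common point lies in $X$ automatically, because the $S_i$ are subsets of $X$. Let $\beta^*(d,\alpha)$ be the supremum of all $\beta$ for which there is $n_0$ such that $\mathrm{FH}(\beta,n)$ holds for all $n\ge n_0$. The problem, which comes from Artem Chernikov and Alex Mennen, "Combinatorial properties of non-archimedean convex sets", arXiv:2109.04591 (2021), is to determine $\beta^*(d,\alpha)$. We shall not use the known theorem; it will come out again.

## Dimension one by hand

**The ordering of submodules of $K$.** The submodules of $K$ are totally ordered by inclusion. Indeed, let $A,B$ be submodules with $a\in A\setminus B$, and let $b\in B$. If $b\ne0$ and $|a|\le|b|$, then $a=(a/b)b\in B$, a contradiction. So $|b|<|a|$ (also when $b=0$, as $a\neq0$), hence $b=(b/a)a\in\mathcal Oa\subseteq A$. This shows $B\subseteq A$.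

Consequently two convex subsets of $K$ that share a point $x$ are $x+A$ and $x+B$ with $A\subseteq B$ or $B\subseteq A$: two convex subsets of $K$ are nested or disjoint. The same then holds for traces on any $X\subseteq K$.

**A rival guess.** "Nested or disjoint" suggests equal-sized balls, where meeting is an equivalence relation. Suppose it were one, with classes of sizes $n_c$ and largest class of size $m$. Then $\alpha n(n-1)\le\sum_cn_c(n_c-1)\le(m-1)n$, so $m\ge\alpha(n-1)+1\ge\alpha n$. This would suggest $\beta=\alpha$ for $d=1$, which for $0<\alpha<1$ is larger than $1-\sqrt{1-\alpha}$. But meeting is not transitive: the whole line $K$ meets two disjoint points. Take $r$ copies of $K$ and $n-r$ distinct points ($K$ infinite). The only disjoint pairs are pairs of points, so exactly $\binom n2-\binom{n-r}2$ pairs intersect, while at most $r+1$ sets share a point. With $r\approx n/2$ we get $\alpha\approx3/4$ and $\beta\approx1/2=1-\sqrt{1-3/4}$. The rival guess is dead, and the real value survives as an upper bound in this instance.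

**The matching lower bound for $d=1$.** Let $S_1,\dots,S_n$ be traces of convex subsets of $K$, and let $m\ge1$ be the largest number of them with a common point. Number them so that $S_i\supsetneq S_j$ implies $i<j$ (possible, since strict inclusion is a partial order). Suppose $i<j$ and $S_i\cap S_j\ne\emptyset$. The two sets are nested, and $S_i\subsetneq S_j$ is excluded by the numbering, so $S_i\supseteq S_j$. Thus all earlier sets that meet $S_j$ contain $S_j$. If there are any, they and $S_j$ have a common point, so there are at most $m-1$ of them. The number of intersecting pairs is therefore at most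
$$\sum_{j=1}^n\min(j-1,m-1)=\binom n2-\sum_{j=m+1}^n(j-m)=\binom n2-\binom{n-m+1}2.$$
With $r=m-1$ this is exactly the count in the example. So for $d=1$ the guess is right, even in an exact form.

**Where this argument stops.** It used that two meeting sets are nested. In $K^2$ the lines $K\times0$ and $0\times K$ meet and are not nested; the earlier sets that meet $S_j$ need not contain $S_j$, and their traces on $S_j$ can be pairwise disjoint. No ordering of the sets repairs this. For example, in a family of lines of $K^2$, any two meeting and no three concurrent, no set is contained in another, so the numbering is no constraint at all. We shall keep the idea of eliminating things one at a time in order of size, but what gets eliminated will be points, and not sets.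

## Hyperplanes in general position

The example generalizes to all $d$. Let $K$ be infinite and $X=K^d$. For $t\in K$ put
$$H_t=\{x\in K^d:\ x_1+tx_2+\dots+t^{d-1}x_d=t^d\}.$$
Fix $0\le r\le n$ and take $r$ copies of $K^d$ together with $n-r$ hyperplanes $H_t$ for distinct values of $t$. All of these are affine subspaces, hence convex.

Any $d$ of the $H_t$ meet in a point, because the matrix of the linear system is a Vandermonde matrix with distinct nodes. Fewer than $d$ of them also have a common point, since we can add further $H_t$ until there are $d$ ($K$ is infinite). On the other hand, a point $x$ common to $d+1$ of them would give the monic polynomial $s^d-\sum_{k=1}^dx_ks^{k-1}$ of degree $d$ at least $d+1$ roots, which is impossible. Hence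

$$\text{a subfamily is intersecting if and only if it contains at most } d \text{ hyperplanes.}\tag{1}$$

In particular no $d+r+1$ of the sets share a point, since $d+r+1$ sets include at least $d+1$ hyperplanes. For $k\ge d$ the number of intersecting $(k+1)$-subsets is
$$f_k=\sum_{i=0}^d\binom{n-r}i\binom r{k+1-i},\tag{2}$$
where $i$ counts the hyperplanes chosen. For $k=d$ the nonintersecting subsets are those with $d+1$ hyperplanes, so $f_d=\binom n{d+1}-\binom{n-r}{d+1}$.

## Statements, and why the real topology is no help

**Theorem 1.** For all $d\ge1$ and $\alpha\in(0,1]$,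
$$\beta^*(d,\alpha)=1-(1-\alpha)^{\frac1{d+1}}.$$
This is the same value as over $\mathbb R$. The supremum is attained: with $\beta=1-(1-\alpha)^{1/(d+1)}$ the statement $\mathrm{FH}(\beta,n)$ holds, for every $K$ and every $X\subseteq K^d$, for every $n\ge d+1$. It cannot be improved even for a single fixed infinite valued field $K$ and $X=K^d$.

**Theorem 2.** Let $S_1,\dots,S_n\in\operatorname{Conv}_{K^d}\cap X$, let $0\le r\le n$, and suppose no $d+r+1$ of the $S_i$ have a common point. For $k\ge d$ let $f_k$ be the number of intersecting $(k+1)$-subsets of $[n]$. Then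
$$f_k\le\sum_{i=0}^d\binom{n-r}i\binom r{k+1-i}\qquad(k\ge d),$$
and in particular $f_d\le\binom n{d+1}-\binom{n-r}{d+1}$. For every infinite valued field $K$ with $X=K^d$, all these inequalities are simultaneously equalities for suitable $S_i$.

The last sentence of Theorem 2 was just proved: see (1) and (2). The inequality is the work, and it goes through the homology of the nerve.

All complexes here are finite simplicial complexes and contain $\emptyset$. We write $2^T$ for the full simplex on $T$, with $2^\emptyset=\{\emptyset\}$, and $N[W]=N\cap2^W$ for the subcomplex of $N$ induced on a vertex subset $W$. Homology $\tilde H_j$ is reduced simplicial homology with coefficients in $\mathbb Q$, computed from the augmented chain complex. So $\tilde H_j(2^T)=0$ for all $j\ge0$, and this includes $T=\emptyset$, where only $\tilde H_{-1}$ is nonzero.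

**Definition (nerve, $d$-Leray).** The nerve of $(S_i)_{i\in V}$ is $N=\{\emptyset\}\cup\{\sigma\subseteq V:\sigma\ne\emptyset,\ \bigcap_{i\in\sigma}S_i\ne\emptyset\}$. A complex $N$ on $V$ is $d$-Leray if $\tilde H_j(N[W])=0$ for all $W\subseteq V$ and all $j\ge d$.

A small example: three lines in $K^2$, any two meeting but without a common point, have as nerve the boundary of a triangle. Its $\tilde H_1$ is $\mathbb Q$ and $\tilde H_j=0$ for $j\ge2$. It is $2$-Leray and not $1$-Leray. In the same way $d+1$ hyperplanes $H_t$ in $K^d$ have as nerve the boundary of a $d$-simplex, which has $\tilde H_{d-1}\ne0$. So the $d$ in the next theorem cannot be lowered.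

**Theorem 3.** The nerve of any finite family in $\operatorname{Conv}_{K^d}\cap X$ is $d$-Leray.

**Corollary 4.** (a) Let $1\le F\le\binom n{d+1}$, and let $r$ be least with $F\le\binom n{d+1}-\binom{n-r}{d+1}$. If at least $F$ of the $(d+1)$-subsets intersect, then some $d+r$ of the sets have a common point. For every infinite $K$ and $X=K^d$, the number $d+r$ is best possible.

(b) For $k\ge d$, the asymptotically optimal $\beta$ in the variant where at least $\alpha\binom n{k+1}$ of the $(k+1)$-subsets intersect is the unique $\beta\in(0,1]$ with $\sum_{i=0}^d\binom{k+1}i(1-\beta)^i\beta^{k+1-i}=\alpha$.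

**The topological route to Theorem 3.** Over $\mathbb R$, a sensible person would argue as follows. For finitely many open convex sets in $\mathbb R^d$ every nonempty intersection is contractible, so by the nerve theorem the nerve has the homology of the union. The union is an open subset of $\mathbb R^d$ and has no homology in degrees $\ge d$. Over $K$ the first sentence fails. If the valuation is nontrivial, its topology on $K$ is totally disconnected, and even the convex set $\mathcal O$ is not connected, let alone contractible.

The traces on $X$ show that no mere imitation can do. Over $\mathbb R$ the analogue with traces is false for $d=2$. For each $3$-subset $I$ of $[n]$ choose a point $x_I$ on the unit circle, all distinct, let $X$ be the set of these points and $S_i=\{x_I:i\in I\}$. Every point of the circle is an extreme point of the disk, so $S_i=\operatorname{conv}(S_i)\cap X$ is a trace of a convex set. All triples intersect (in $x_I$), yet $x_I$ lies in $S_i$ only for $i\in I$, so no four sets share a point. With $\alpha=1$ no $\beta>0$ survives as $n\to\infty$. So a proof of Theorem 3 must use something that $K^d$ has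 and $\mathbb R^d$ lacks, and it must work for a bare set $X$ of points.

## Removing points in order of norm

Since only finitely many intersections matter, we can replace $X$ by a finite set $Y$ with one witness for each face of the nerve. Then we add the points of $Y$ one at a time. If the point $y$ lies exactly in the sets indexed by $T$, adding $y$ adds the simplex $2^T$ to the nerve. What happens to homology is controlled by a standard fact.

**Fact A (reduced Mayer–Vietoris).** For complexes $A,B$ the sequence $\tilde H_j(A)\oplus\tilde H_j(B)\to\tilde H_j(A\cup B)\to\tilde H_{j-1}(A\cap B)$ is exact. (It comes from the short exact sequence of augmented chain complexes $0\to C(A\cap B)\to C(A)\oplus C(B)\to C(A\cup B)\to0$, which is exact in degree $-1$ too.)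

With $A$ the nerve on the remaining points $Y'=Y\setminus\{y\}$ and $B=2^T$, we need the overlap $D=A\cap2^T$ to behave as if the dimension had dropped by one. The faces of $D$ are the sets of indices in $T$ that share a second point of $Y'$.

To have only modules to deal with, we put a point $x\in K^d$ at height one, as $(1,x)\in K^{d+1}$; convex sets then become submodules of $K^{d+1}$. For submodules containing a vector $v$, there is an obvious way to drop the dimension: divide by the line $Kv$. The danger is that the quotient may create new memberships: a vector outside $M$ may have its image in the image of $M$.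

**A wrong choice of the point to remove.** Let $\varpi\in K$ with $0<|\varpi|<1$. In $K^2$ let $y=\varpi(e_1+e_2)$, let $M_1$ be the $\mathcal O$-span of $y,e_1$ and $M_2$ that of $y,e_2$. So $M_1=\mathcal Oe_1+\mathcal O\varpi e_2$ and $M_2=\mathcal O\varpi e_1+\mathcal Oe_2$. Let $Y=\{y,e_1,e_2\}$ and remove $y$. Then $T=\{1,2\}$. Since $e_1\in M_1\setminus M_2$ and $e_2\in M_2\setminus M_1$, the overlap $D$ consists of two isolated vertices, and $\tilde H_0(D)\neq0$. But submodules of the one-dimensional space $K^2/Ky$ form a chain, so traces of such submodules give a nerve that is a simplex, with $\tilde H_0=0$. So $D$ is not the complex of the quotient. The culprit: modulo $y$ we have $e_1\equiv-e_2$, so the image of $e_1$ lies in the image of $M_2$, though $e_1\notin M_2$. Indeed $e_1=-e_2+\varpi^{-1}y$, and the coefficient $\varpi^{-1}$ is not in $\mathcal O$.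

The coefficient was too large because $y$ was too small. So we should remove a point of *largest* norm. That is the whole idea. For $v\in K^e$ put $\|v\|=\max_k|v_k|$. Then $\|av\|=|a|\|v\|$, and an $\mathcal O$-linear combination of vectors of norm $\le\gamma$ has norm $\le\gamma$, by the ultrametric inequality in each coordinate.

**Lemma 5.** Let $e\ge1$, let $Y$ be a finite set with a map $v:Y\to K^e$, and let $(M_i)_{i\in W}$ be a finite family of $\mathcal O$-submodules of $K^e$. Let
$$N_Y=\{\emptyset\}\cup\{\sigma\subseteq W:\ \exists y\in Y\ \forall i\in\sigma:\ v_y\in M_i\}.$$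
Then $\tilde H_j(N_Y)=0$ for all $j\ge e-1$.

The map $v$ need not be injective; this matters because points may collide in a quotient. The proof is by induction on $e$, and for fixed $e$ by induction on $|Y|$.

**Step 1: the case $e=1$.** This starts the outer induction. The submodules of $K$ are totally ordered by inclusion, as shown above. So the sets $\{y\in Y:v_y\in M_i\}$, $i\in W$, form a chain under inclusion. Let $W'$ be the set of $i$ for which this set is nonempty. Every face of $N_Y$ is contained in $W'$. If $\sigma\subseteq W'$ is nonempty, the smallest of the sets with index in $\sigma$ is nonempty and lies in all the others, so $\sigma\in N_Y$. Hence $N_Y=2^{W'}$ and $\tilde H_j(N_Y)=0$ for $j\ge0=e-1$.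

**Step 2: degenerate cases for $e\ge2$.** This step clears away the situations in which no nonzero point of largest norm exists. If $Y=\emptyset$, then $N_Y=\{\emptyset\}$ and $\tilde H_j=0$ for $j\ge0$. Otherwise choose $y\in Y$ with $\|v_y\|$ maximal. If $v_y=0$, then $v_y\in M_i$ for all $i\in W$, so $N_Y=2^W$ and again $\tilde H_j=0$ for $j\ge0$. From now on $v_y\ne0$.

**Step 3: making the modules small.** We want every element of every $M_i$, not only the points of $Y$, to have norm at most $\|v_y\|$. Let $M_i'$ be the $\mathcal O$-span of $\{v_x:x\in Y,\ v_x\in M_i\}$. Then $M_i'\subseteq M_i$, and for $x\in Y$ we have $v_x\in M_i$ if and only if $v_x\in M_i'$. So replacing $M_i$ by $M_i'$ does not change $N_Y$, and we assume $M_i=M_i'$. Now every $s\in M_i$ is an $\mathcal O$-combination of vectors of norm $\le\|v_y\|$, so $\|s\|\le\|v_y\|$.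

**Step 4: splitting off $y$.** Put $Y'=Y\setminus\{y\}$ and $T=\{i\in W:v_y\in M_i\}$. A face of $N_Y$ is witnessed by a point of $Y'$ or by $y$, so $N_Y=N_{Y'}\cup2^T$. The overlap is
$$D:=N_{Y'}\cap2^T=\{\emptyset\}\cup\{\sigma\subseteq T:\ \exists y'\in Y'\ \forall i\in\sigma:\ v_{y'}\in M_i\}.$$

**Step 5: the overlap lives one dimension lower.** Let $\pi:K^e\to K^e/Kv_y\cong K^{e-1}$ be the quotient map, for any choice of linear isomorphism. We claim that for $i\in T$ and $y'\in Y'$,
$$v_{y'}\in M_i\iff\pi(v_{y'})\in\pi(M_i).\tag{3}$$
The direction "$\Rightarrow$" is clear. For "$\Leftarrow$", write $v_{y'}=s+av_y$ with $s\in M_i$ and $a\in K$. Both $v_{y'}$ and $s$ have norm at most $\|v_y\|$: the first by the choice of $y$, the second by Step 3. Hence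
$$|a|\,\|v_y\|=\|v_{y'}-s\|\le\|v_y\|,$$
and since $\|v_y\|\in\Gamma$ is invertible, $|a|\le1$. As $i\in T$, we have $v_y\in M_i$, so $av_y\in M_i$ and $v_{y'}=s+av_y\in M_i$. This proves (3).

By (3), $D$ is the complex of the lemma for the map $\pi\circ v|_{Y'}:Y'\to K^{e-1}$ and the $\mathcal O$-submodules $\pi(M_i)$, $i\in T$. By induction on $e$, $\tilde H_j(D)=0$ for all $j\ge e-2$.

**Step 6: gluing.** Let $j\ge e-1$; since $e\ge2$, $j\ge1$. In
$$\tilde H_j(N_{Y'})\oplus\tilde H_j(2^T)\to\tilde H_j(N_Y)\to\tilde H_{j-1}(D)$$
we have $\tilde H_j(N_{Y'})=0$ by induction on $|Y|$, $\tilde H_j(2^T)=0$ because $j\ge0$ (even if $T=\emptyset$), and $\tilde H_{j-1}(D)=0$ by Step 5, because $j-1\ge e-2$. So $\tilde H_j(N_Y)=0$. This proves Lemma 5. $\blacksquare$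

**Proof of Theorem 3.** The purpose is to recognize the nerve as a complex of Lemma 5 with $e=d+1$. Let $S_i=C_i\cap X$ for $i\in V$, with $C_i$ convex, let $N$ be the nerve and $W\subseteq V$. For each nonempty $\sigma\in N$ choose a point of $\bigcap_{i\in\sigma}S_i$, and let $Y\subseteq X$ be the finite set of chosen points. Then a nonempty $\sigma\subseteq V$ lies in $N$ if and only if some $y\in Y$ lies in all $C_i$, $i\in\sigma$: if $\sigma\in N$ there is the chosen witness, and conversely $y\in C_i$ and $y\in X$ give $y\in S_i$.

Let $v_y=(1,y)\in K^{d+1}$ and let $M_i$ be the $\mathcal O$-span of $\{(1,x):x\in C_i\}$. For every $z\in K^d$,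
$$(1,z)\in M_i\iff z\in C_i.$$
The direction "$\Leftarrow$" is clear. If $(1,z)=\sum_k\lambda_k(1,x_k)$ with $x_k\in C_i$ and $\lambda_k\in\mathcal O$, then the first coordinate gives $\sum_k\lambda_k=1$, and so $z=\sum_k\lambda_kx_k\in C_i$ by convexity. (If $C_i=\emptyset$, then $M_i=0$ does not contain $(1,z)$.) Hence $N[W]$ is the complex $N_Y$ of Lemma 5 with $e=d+1$ and the modules $M_i$, $i\in W$, and $\tilde H_j(N[W])=0$ for all $j\ge d$. $\blacksquare$

## Counting nonfaces in the Alexander dual

We now turn Theorem 3 into the inequality of Theorem 2. We want many *non*intersecting index sets, that is, many nonfaces. Passing to complements turns the nonfaces of a complex into the faces of another complex, and the Leray property becomes a property for which there is a positivity theorem. These are the facts needed.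

**Definition (Alexander dual).** For a complex $L\ne2^W$ on the ground set $W$, let $L^\vee=\{W\setminus\sigma:\sigma\subseteq W,\ \sigma\notin L\}$. It is a complex, since supersets of nonfaces are nonfaces.

**Fact B (combinatorial Alexander duality; see Björner–Tancer, Discrete Comput. Geom. 42 (2009)).** $\tilde H_i(L^\vee)\cong\tilde H^{|W|-i-3}(L)$.

Example: for three isolated vertices, $L=\{\emptyset,1,2,3\}$, the nonfaces are $12,13,23,123$, with complements $3,2,1,\emptyset$. So $L^\vee=L$, and Fact B for $i=0$ reads $\mathbb Q^2\cong\mathbb Q^2$.

The link of a face $\tau$ of $\Gamma$ is $\operatorname{lk}_\Gamma\tau=\{\rho:\rho\cap\tau=\emptyset,\ \rho\cup\tau\in\Gamma\}$.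

**Fact C (Reisner's criterion; Adv. Math. 21 (1976), and Stanley, *Combinatorics and Commutative Algebra*, Ch. II).** $\Gamma$ is Cohen–Macaulay (over $\mathbb Q$) if and only if $\tilde H_i(\operatorname{lk}_\Gamma\tau)=0$ for all $\tau\in\Gamma$ and all $i<\dim\operatorname{lk}_\Gamma\tau$.

For our purposes this may serve as the definition of Cohen–Macaulay.

**Definition ($h$-vector).** Let the largest faces of $\Gamma$ have $s$ elements and let $\phi_i$ be the number of faces with $i$ elements. The $h$-vector $(h_0,\dots,h_s)$ is defined by
$$\sum_{j=0}^sh_jx^j=\sum_{i=0}^s\phi_i\,x^i(1-x)^{s-i}.\tag{4}$$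
Substituting $x=t/(1+t)$ and multiplying by $(1+t)^s$ gives $\sum_i\phi_it^i=\sum_jh_jt^j(1+t)^{s-j}$, that is,
$$\phi_i=\sum_jh_j\binom{s-j}{i-j}.\tag{5}$$

**Fact D (Stanley, ibid.).** A Cohen–Macaulay complex has $h_j\ge0$ for all $j$.

Example: a path with three edges has $(\phi_0,\phi_1,\phi_2)=(1,4,3)$ and, by (4), $(1-x)^2+4x(1-x)+3x^2=1+2x$, so $h=(1,2,0)$. Two disjoint edges have $\phi=(1,4,2)$ and $h=(1,2,-1)$. The second complex is not Cohen–Macaulay: for $\tau=\emptyset$ the link is the whole complex, of dimension $1$, and $\tilde H_0\ne0$.

**Proof of the inequality in Theorem 2.** Let $V=[n]$ and let $N$ be the nerve.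

**Step 1: trivial ranges.** This step lets us assume that there are nonfaces at all. The right-hand side
$$\sum_{i=0}^d\binom{n-r}i\binom r{k+1-i}\tag{6}$$
is the number of $(k+1)$-subsets $A\subseteq[n]$ with $|A\cap[n-r]|\le d$. If $n-r\le d$, it equals $\binom n{k+1}$ and there is nothing to prove. If $k\ge n$, both sides are $0$. So let $n\ge d+r+1$ and $d\le k\le n-1$. By hypothesis every subset of $V$ of size $\ge d+r+1$, in particular $V$ itself, is not in $N$.

**Step 2: filling in the small sets.** We do not care about faces of size $\le d$, and it is convenient to have all of them. Let $L=N\cup\{\sigma\subseteq V:|\sigma|\le d\}$; this is a complex. For each $W$, the complexes $L[W]$ and $N[W]$ have the same faces of size $\ge d+1$, that is, the same chain groups in degrees $\ge d$. The $(d-1)$-chains of $N[W]$ embed in those of $L[W]$, so the $d$-cycles agree as well. By Theorem 3,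
$$\tilde H_j(L[W])=\tilde H_j(N[W])=0\qquad\text{for all }j\ge d\text{ and all }W\subseteq V.\tag{7}$$
Also $V\notin L$, because $V\notin N$ and $n>d$.

**Step 3: the dual is pure.** Let $\Gamma=L^\vee$ and $s=n-d-1\ge0$. We compute the facets of $\Gamma$, in order to know the dimension of links. As $V\notin L$, we have $\emptyset\in\Gamma$. The facets of $\Gamma$ are the complements of the minimal nonfaces $\mu$ of $L$. Since $L$ contains all sets of size $\le d$, $|\mu|\ge d+1$. If $|\mu|\ge d+2$, then $L[\mu]$ consists of all proper subsets of $\mu$; it is the boundary of a simplex, with $\tilde H_{|\mu|-2}(L[\mu])\ne0$ and $|\mu|-2\ge d$, against (7). So $|\mu|=d+1$, and every facet of $\Gamma$ has exactly $s$ elements.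

**Step 4: the dual is Cohen–Macaulay.** This is what makes Fact D available. Let $\tau\in\Gamma$ and $W=V\setminus\tau$, so that $W\notin L$. A set $\rho\subseteq W$ lies in $\operatorname{lk}_\Gamma\tau$ if and only if $V\setminus(\rho\cup\tau)=W\setminus\rho\notin L$. So
$$\operatorname{lk}_\Gamma\tau=\{\rho\subseteq W:W\setminus\rho\notin L\}=(L[W])^\vee,$$
the dual being taken in $W$. Since $L[W]\ne2^W$, Fact B gives
$$\tilde H_i(\operatorname{lk}_\Gamma\tau)\cong\tilde H^{\,n-|\tau|-i-3}(L[W]).$$
Over $\mathbb Q$ cohomology is dual to homology, so by (7) the right side vanishes when $n-|\tau|-i-3\ge d$, i.e. when $i\le n-|\tau|-d-3$. By purity the facets of $\operatorname{lk}_\Gamma\tau$ have $s-|\tau|$ elements, so $\dim\operatorname{lk}_\Gamma\tau=n-|\tau|-d-2$. Hence the homology vanishes for all $i<\dim\operatorname{lk}_\Gamma\tau$. By Facts C and D, $h_j\ge0$ for all $j$.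

**Step 5: the first entries of $h$.** Here the hypothesis on $d+r+1$ sets enters. Put $m=n-d-r-1$; then $0\le m\le s$. All sets of size $\ge d+r+1=n-m$ are nonfaces of $L$ (they are larger than $d$ and not in $N$). So all sets of size $\le m$ are faces of $\Gamma$, and $\phi_i=\binom ni$ for $i\le m$. In (4), the terms with $i>m$ are divisible by $x^{m+1}$. Working with power series modulo $x^{m+1}$, we may therefore replace $\phi_i$ by $\binom ni$ for all $i\ge 0$:
$$\sum_jh_jx^j\equiv(1-x)^s\sum_{i\ge0}\binom ni\Big(\frac x{1-x}\Big)^i=(1-x)^s\Big(1+\frac x{1-x}\Big)^n=(1-x)^{s-n}=(1-x)^{-(d+1)}.$$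
Comparing coefficients, $h_j=\binom{d+j}d$ for $0\le j\le m$.

**Step 6: counting nonfaces from below.** A $(k+1)$-subset with $k\ge d$ is not in $N$ if and only if it is not in $L$, if and only if its complement, of size $n-k-1$, is a face of $\Gamma$. By (5), and because $(s-j)-(n-k-1-j)=k-d$, the number of such subsets is
$$\phi_{n-k-1}=\sum_{j=0}^sh_j\binom{s-j}{k-d}\ \ge\ \sum_{j=0}^m\binom{d+j}d\binom{n-d-1-j}{k-d}.\tag{8}$$
(For $j>n-k-1$ both $\binom{s-j}{n-k-1-j}$ and $\binom{s-j}{k-d}$ are $0$, so the rewriting is correct.) The inequality drops the terms with $j>m$, which are $\ge0$ by Step 4, and inserts Step 5.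

**Step 7: reading the sum.** The right side of (8) is the number of $(k+1)$-subsets $A\subseteq[n]$ with $|A\cap[n-r]|\ge d+1$. To see this, classify $A$ by its $(d+1)$-st smallest element $q$. The condition says $q\le n-r$. Writing $q=d+1+j$, this is $0\le j\le m$. There are $\binom{q-1}d=\binom{d+j}d$ choices for the elements below $q$ and $\binom{n-q}{k-d}=\binom{n-d-1-j}{k-d}$ for those above.

So at least this many $(k+1)$-subsets are nonintersecting, and $f_k$ is at most the number of $A$ with $|A\cap[n-r]|\le d$, which is (6). For $k=d$, the sets $A$ with $|A\cap[n-r]|\ge d+1$ are the $(d+1)$-subsets of $[n-r]$, so $f_d\le\binom n{d+1}-\binom{n-r}{d+1}$. Together with (1) and (2), this proves Theorem 2. $\blacksquare$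

**A check.** Let $d=1$, $n=4$, $r=1$: the line $K$ (index $1$) and three distinct points (indices $2,3,4$). The nonfaces of $N=L$ are $23,24,34$, all four triples and $1234$. So $\Gamma$ has $\phi=(1,4,3)$, with facets $14,13,12$: a star with three edges. Here $s=2$, $h=(1,2,0)$ and $m=1$, in agreement with $h_0=\binom11$ and $h_1=\binom21$. For $k=1$, (8) reads $3\ge1+2$.

## The optimal $\beta$

Let $b=1-(1-\alpha)^{1/(d+1)}$. We prove Theorem 1.

**Step 1: $\beta=b$ works for every $n\ge d+1$.** We apply Theorem 2 with the strongest $r$ that its hypothesis allows. Suppose at least $\alpha\binom n{d+1}$ of the $(d+1)$-subsets intersect, and let $m$ be the largest number of the $S_i$ with a common point. As $\alpha\binom n{d+1}>0$, at least one $(d+1)$-subset intersects, so $m\ge d+1$. Put $r=m-d$. No $d+r+1=m+1$ of the sets share a point, so by Theorem 2 at least $\binom{n-r}{d+1}$ of the $(d+1)$-subsets do not intersect. Therefore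
$$\binom{n-m+d}{d+1}=\binom{n-r}{d+1}\le(1-\alpha)\binom n{d+1}.$$
Now
$$\binom{n-m+d}{d+1}=\frac1{(d+1)!}\prod_{k=0}^d(n-m+k)\ge\frac{(n-m)^{d+1}}{(d+1)!},\qquad\binom n{d+1}\le\frac{n^{d+1}}{(d+1)!}.$$
So $(1-m/n)^{d+1}\le1-\alpha$, which says $m\ge bn$. Thus $\mathrm{FH}(b,n)$ holds for every $n\ge d+1$, and $\beta^*(d,\alpha)\ge b$.

**Step 2: no $\beta>b$ works, for any fixed infinite $K$ and $X=K^d$.** Infinite valued fields exist, e.g. $\mathbb Q_p$. If $\alpha=1$, then $b=1$; for $n$ copies of $K^d$ all $(d+1)$-subsets intersect, and $|J|\ge\beta n>n$ is impossible. Let $\alpha<1$ and $\beta>b$. Take the hyperplane family with $r=\lceil bn\rceil\le n$. For $0\le k\le d<n$ we have $\frac{n-r-k}{n-k}\le\frac{n-r}n$. If $n-r\ge d+1$, multiplying these inequalities (all terms are positive) gives the first inequality in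
$$\binom{n-r}{d+1}\Big/\binom n{d+1}\le\Big(\frac{n-r}n\Big)^{d+1}\le(1-b)^{d+1}=1-\alpha,$$
and if $n-r\le d$ the left side is $0$. By the count after (2), the left side is the fraction of nonintersecting $(d+1)$-subsets, so at least $\alpha\binom n{d+1}$ of them intersect. But by (1) at most $r+d\le bn+1+d$ of the sets have a common point, and this is less than $\beta n$ for all large $n$. So $\mathrm{FH}(\beta,n)$ fails for all large $n$, even when restricted to this $K$ and $X=K^d$. Hence $\beta^*(d,\alpha)\le b$. $\blacksquare$

## The exact form for each $n$, and larger tuples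

**Proof of Corollary 4(a).** First, $r$ exists and $1\le r\le n-d$: for $r=0$ the bound $\binom n{d+1}-\binom{n-r}{d+1}$ is $0<F$, and for $r=n-d$ it is $\binom n{d+1}\ge F$. By minimality of $r$,
$$f_d\ge F>\binom n{d+1}-\binom{n-(r-1)}{d+1}.$$
If no $d+(r-1)+1=d+r$ of the sets shared a point, Theorem 2 with $r-1$ in place of $r$ would contradict this. So some $d+r$ sets share a point. For optimality, take the hyperplane family with this $r$, over any infinite $K$. It has $f_d=\binom n{d+1}-\binom{n-r}{d+1}\ge F$, and as it contains $n-r\ge d$ hyperplanes, its largest intersecting subfamily has exactly $d+r$ members by (1). $\blacksquare$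

For instance, let $d=1$, $n=5$, $F=5$. The bounds for $r=0,1,2$ are $0,\ 10-6=4,\ 10-3=7$, so $r=2$: five convex subsets of $K$ with five intersecting pairs contain three with a common point. Four intersecting pairs do not suffice, as $K$ and four distinct points show.

**Proof of Corollary 4(b).** As for $\beta^*$, the optimum is the supremum of the $\beta$ for which the variant holds for all large $n$.

**Step 1: the equation has a unique solution.** Put
$$\varphi(\beta)=\sum_{i=0}^d\binom{k+1}i(1-\beta)^i\beta^{k+1-i}.$$
With $p=1-\beta$ and $M=k+1\ge d+1$, this is the probability that a $\mathrm{Bin}(M,p)$ variable is at most $d$. Differentiating in $p$ gives the telescoping sum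
$$\sum_{i=0}^dM\Big[\tbinom{M-1}{i-1}p^{i-1}(1-p)^{M-i}-\tbinom{M-1}ip^i(1-p)^{M-1-i}\Big]=-M\tbinom{M-1}dp^d(1-p)^{M-1-d},$$
which is negative for $0<p<1$, since $d\le M-1$. So $\varphi$ is continuous and strictly increasing on $[0,1]$. At $\beta=0$ the variable is constantly $M>d$, so $\varphi(0)=0$; at $\beta=1$ it is constantly $0$, so $\varphi(1)=1$. Let $\beta_0\in(0,1]$ be the unique solution of $\varphi(\beta_0)=\alpha$.

We also need: if $\gamma\in(0,1)$ is fixed and $r=r(n)$ satisfies $r/n\to\gamma$, then
$$\sum_{i=0}^d\binom{n-r}i\binom r{k+1-i}\Big/\binom n{k+1}\longrightarrow\varphi(\gamma).\tag{9}$$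
Indeed $\binom{n-r}i\sim\frac{((1-\gamma)n)^i}{i!}$, $\binom r{k+1-i}\sim\frac{(\gamma n)^{k+1-i}}{(k+1-i)!}$ and $\binom n{k+1}\sim\frac{n^{k+1}}{(k+1)!}$, so the $i$-th term tends to $\binom{k+1}i(1-\gamma)^i\gamma^{k+1-i}$.

**Step 2: every $\beta$ with $0<\beta<\beta_0$ works.** Suppose at least $\alpha\binom n{k+1}$ of the $(k+1)$-subsets intersect but every intersecting subfamily has fewer than $\beta n$ members. Put $r=\lfloor\beta n\rfloor$. As $d+r+1>\beta n$, no $d+r+1$ sets share a point. Theorem 2 and (9) give $\alpha\le f_k/\binom n{k+1}\le\varphi(\beta)+o(1)$, where the error depends only on $n$ (and on $d,k,\beta$). Since $\varphi(\beta)<\alpha$, this is impossible for large $n$.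

**Step 3: no $\beta>\beta_0$ works.** No $\beta>1$ works, since for $n$ copies of $K^d$ all $(k+1)$-subsets intersect and $|J|\le n$. So if $\beta_0=1$ we are done. Otherwise let $\beta_0<\beta'<\beta\le1$ and take the hyperplane family with $r=\lceil\beta'n\rceil$. By (2) and (9), $f_k/\binom n{k+1}\to\varphi(\beta')>\alpha$, so for large $n$ at least $\alpha\binom n{k+1}$ of the $(k+1)$-subsets intersect. By (1) every intersecting subfamily has at most $r+d\le\beta'n+1+d<\beta n$ members for large $n$. So $\beta$ fails. $\blacksquare$

For $k=d$ we have $\varphi(\beta)=1-(1-\beta)^{d+1}$, and solving $\varphi(\beta)=\alpha$ gives back the value $1-(1-\alpha)^{1/(d+1)}$ of Theorem 1.
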